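# Equal coordinates and depth: which varieties $X_\lambda$ are Cohen–Macaulay

## 1. Set partitions, the varieties $X_\lambda$, and the depth conditions

Throughout, $\lambda=(\lambda_1,\dots,\lambda_k)$ is a partition of $n=|\lambda|\ge 1$ with positive parts in decreasing order, and $m^{(r)}$ stands for the part $m$ repeated $r$ times. Coordinates on $\mathbb C^n$ are $y_1,\dots,y_n$.

**Definition (set partitions).** A set partition $\pi$ of $\{1,\dots,n\}$ has *type* $\lambda$ if its block sizes are the parts of $\lambda$. We write $L_\pi\subset\mathbb C^n$ for the subspace of vectors that are constant on each block of $\pi$; its dimension is the number of blocks. We write $\pi\le\mathcal B$ if $\pi$ refines $\mathcal B$, that is, if every block of $\pi$ lies in a block of $\mathcal B$.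

For example, $\pi=\{\{1,2\},\{3\},\{4\}\}$ has type $(2,1,1)$, $L_\pi=\{y_1=y_2\}\subset\mathbb C^4$, and $\pi\le\{\{1,2\},\{3,4\}\}$. In general $\pi\le\mathcal B$ exactly when $L_{\mathcal B}\subset L_\pi$.

**Definition (the variety $X_\lambda$).** $X_\lambda\subset\mathbb C^n$ is the reduced union of the subspaces defined by the condition that some $\lambda_1$ coordinates are equal, some other $\lambda_2$ coordinates are equal, and so on. Since the parts add up to $n$, this says
$$X_\lambda=\bigcup_{\pi\text{ of type }\lambda}L_\pi .$$

The $L_\pi$ are distinct and all have dimension $k$, so they are the irreducible components of $X_\lambda$. The coordinate ring $O(X_\lambda)$ consists of the restrictions of polynomials to $X_\lambda$. Some examples: $X_{1^{(n)}}=\mathbb C^n$. $X_{(n)}$ is the diagonal line. $X_{(2,1^{(n-2)})}$ is the hypersurface $\prod_{i<j}(y_i-y_j)=0$. $X_{(2,2)}\subset\mathbb C^4$ consists of three planes through the diagonal line, so it is a line times a union of three lines.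

**Definition (depth, CM, $(S_2)$).** Let $R$ be a Noetherian local ring with maximal ideal $\mathfrak m$ and residue field $k$. Its *depth* is the length of a longest regular sequence in $\mathfrak m$; it is at most $\dim R$. A Noetherian ring $A$ is *Cohen–Macaulay* (CM) if $\operatorname{depth}A_p=\dim A_p$ for all primes $p$. It satisfies *Serre's condition* $(S_2)$ if
$$\operatorname{depth}A_p\ \ge\ \min(2,\dim A_p)\qquad\text{for all primes }p .$$
A variety is called CM or $(S_2)$ if its coordinate ring is.

Clearly CM implies $(S_2)$, and both conditions pass to localizations. We use these textbook facts.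

* **(F1)** $\operatorname{depth}R=\min\{i:\operatorname{Ext}^i_R(k,R)\ne0\}$, and every $\mathfrak m$-primary ideal contains a regular sequence of length $\operatorname{depth}R$.
* **(F2)** In a reduced Noetherian ring the zero divisors are the elements of the union of the minimal primes. In particular a reduced local ring $R$ of positive dimension has depth at least $1$, that is, $\operatorname{Hom}_R(k,R)=0$.
* **(F3)** If $A\to B$ is a flat local homomorphism of Noetherian local rings and $F=B/\mathfrak m_AB$, then $\dim B=\dim A+\dim F$ and $\operatorname{depth}B=\operatorname{depth}A+\operatorname{depth}F$.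
* **(F4)** If a finite group $G$ acts on complex vector spaces $V,W$, $V\to W$ is an equivariant surjection, and $\chi$ is a character of $G$ with values in $\mathbb C^*$, then $V^\chi\to W^\chi$ is surjective, where $V^\chi=\{v:\sigma v=\chi(\sigma)v\text{ for all }\sigma\in G\}$. (Average a preimage: $v\mapsto\frac1{|G|}\sum_\sigma\chi(\sigma)^{-1}\sigma v$.)

Two examples of CM rings: hypersurface rings $\mathbb C[y]/(F)$ with $F\ne0$, and, by (F2), reduced rings of dimension $1$. Polynomial rings over CM rings are CM.

The standard example where $(S_2)$ fails is a pair of planes meeting in a point,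
$$P=\{(u,v,0,0)\}\cup\{(0,0,s,t)\}\subset\mathbb C^4 .$$
A pair of polynomials $(g,h)$ on the two planes comes from a polynomial on $\mathbb C^4$ exactly when $g(0)=h(0)$. So there is an exact sequence $0\to O(P)\to\mathbb C[u,v]\oplus\mathbb C[s,t]\to\mathbb C\to0$. Localize at the origin. The middle term has $\operatorname{Hom}(k,-)=0$, so $0\neq\operatorname{Hom}(k,\mathbb C)$ embeds into $\operatorname{Ext}^1(k,O(P)_0)$. Hence the depth at the origin is at most $1$, while the dimension is $2$. The function equal to $1$ on one plane and $0$ on the other is polynomial near every point except the origin, but it does not lie in $O(P)$. The proof below looks for functions of this kind.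

## 2. Partitions with at least three parts: the forms (1)–(3)

We ask: for which $\lambda$ is $X_\lambda$ Cohen–Macaulay? If $\lambda$ has at most two parts, the answer is known to be yes: $X_\lambda$ is a line, or the product of a line with a reduced union of lines through the origin. So let $\lambda$ have at least three parts. The forms in question are

(1) $\lambda=(m^{(r)},1^{(s)})$ with $r\ge1$, $m>s\ge0$;

(2) $\lambda=(2^{(r)},1^{(s)})$ with $r\ge1$, $s\ge0$;

(3) $\lambda=(2m,m^{(s)})$ with $m\ge1$, $s\ge0$.

It is known that $X_\lambda$ is CM for each of these; we use this fact. The conjecture, from Pavel Etingof and Eric Rains, with an appendix by Misha Feigin, "On Cohen-Macaulayness of algebras generated by generalized power sums", arXiv:1507.07485 (2015), says that for partitions with at least three parts there are no others. It is true, in the following stronger form.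

> **Theorem.** Let $\lambda$ be a partition with at least three parts. The following are equivalent: (i) $X_\lambda$ is CM; (ii) $X_\lambda$ satisfies $(S_2)$; (iii) $\lambda$ has one of the forms (1), (2), (3).

Here (iii)⇒(i) is the known direction and (i)⇒(ii) is trivial. We must prove (ii)⇒(iii).

Let us look at small $n$. With at least three parts and $n\le5$ we have $1^{(n)}$ (form (1), $m=1$, $s=0$), $(2,1,1)$, $(2,1,1,1)$, $(2,2,1)$ (form (2)) and $(3,1,1)$ (form (1), since $3>2$). For $n=6$ exactly two partitions escape the list: $(3,1,1,1)$, because form (1) would need $3>3$, and $(3,2,1)$.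

The first can be done by hand. $X_{(3,1,1,1)}\subset\mathbb C^6$ is the set of vectors with three equal coordinates. Near $y^*=(0,0,0,1,1,1)$ the only triples that can be equal are $\{1,2,3\}$ and $\{4,5,6\}$. In the coordinates $u=y_2-y_1$, $v=y_3-y_1$, $s=y_5-y_4$, $t=y_6-y_4$, $y_1$, $y_4$, the variety near $y^*$ is $\{u=v=0\}\cup\{s=t=0\}$, which is $P\times\mathbb A^2$. Its local ring at the generic point of $\{u=v=s=t=0\}$ has dimension $2$, and its depth is at most $1$ by the same exact sequence. So $X_{(3,1,1,1)}$ is not $(S_2)$. Section 4 extends this to $(m^{(r)},1^{(m)})$. The partition $(3,2,1)$ will not give in so easily, and Section 5 explains why.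

## 3. Separating coordinates into clusters

The example above suggests localizing where the coordinates fall into clusters with different values. We need to know that $(S_2)$ descends along flat maps, and what $X_\lambda$ looks like near such points.

**Lemma 1 (descent).** If $A\to B$ is a flat local homomorphism of Noetherian local rings and $B$ is $(S_2)$, then $A$ is $(S_2)$.

*Proof.* Let $p\subset A$ be prime. By faithful flatness some prime of $B$ lies over $p$. Among the primes over $p$ choose $q$ minimal in the fibre $\operatorname{Spec}(B\otimes\kappa(p))$. Then $B_q/pB_q$ has dimension $0$, hence depth $0$. Applying (F3) to the flat local map $A_p\to B_q$ gives $\dim A_p=\dim B_q$ and $\operatorname{depth}A_p=\operatorname{depth}B_q\ge\min(2,\dim B_q)=\min(2,\dim A_p)$. ∎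

**Lemma 2.** Let $\mathcal B=\{B_1,\dots,B_l\}$ be a set partition and let $U=\{y:y_a\ne y_b\text{ whenever }a,b\text{ lie in different }B_j\}$. Then
$$X_\lambda\cap U=U\cap\bigcup_{\pi\le\mathcal B}L_\pi\qquad(\pi\text{ of type }\lambda).$$

*Proof.* The inclusion $\supset$ is clear. Let $y\in L_\pi\cap U$. If $a,b$ lie in one block of $\pi$, then $y_a=y_b$, so $a,b$ lie in the same $B_j$. Hence $\pi\le\mathcal B$. ∎

**Lemma 3 (removing parts).** Let $\mathcal B=\{B_1,\dots,B_l\}$ be a set partition. Suppose that the only way to distribute the multiset of parts of $\lambda$ into multisets $\lambda^1,\dots,\lambda^l$ with $|\lambda^j|=|B_j|$ has $\lambda^1=\lambda'$ and $\lambda^j=(|B_j|)$ for $j\ge2$. If $X_\lambda$ is $(S_2)$, then $X_{\lambda'}$ is $(S_2)$.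

*Proof.* A refinement $\pi\le\mathcal B$ of type $\lambda$ distributes the parts of $\lambda$ among the $B_j$. By hypothesis $\pi$ induces a set partition of type $\lambda'$ on $B_1$ and has $B_2,\dots,B_l$ as blocks; conversely all such $\pi$ occur. By Lemma 2,
$$X_\lambda\cap U=(X_{\lambda'}\times\mathbb A^{l-1})\cap U,$$
where $\mathbb A^{l-1}$ carries the constant values on $B_2,\dots,B_l$. Let $y\in X_{\lambda'}$ be a closed point. Choose scalars $s_2,\dots,s_l$ distinct from each other and from all coordinates of $y$. Then $(y,s)\in U$, and $\mathcal O_{X_{\lambda'},y}\to\mathcal O_{X_\lambda,(y,s)}$ is a flat local map, being a localization of the projection from a product. Its target is $(S_2)$, so by Lemma 1 the source is. Every prime of $O(X_{\lambda'})$ lies in a maximal ideal, so $X_{\lambda'}$ is $(S_2)$. ∎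

For instance, with $\lambda=(3,3,3,2)$ and blocks of sizes $8,3$, the block of size $3$ can only receive the part $3$, so $(S_2)$ for $X_{(3,3,3,2)}$ implies $(S_2)$ for $X_{(3,3,2)}$.

## 4. Components that meet too thinly: $(m^{(r)},1^{(m)})$

**Proposition 4.** If $m\ge3$ and $r\ge1$, then $X_\lambda$ with $\lambda=(m^{(r)},1^{(m)})$ is not $(S_2)$.

*Proof.* **Step 1: the local picture.** We find a place where components meet in high codimension. Here $n=(r+1)m$. Let $\mathcal B=\{B_0,\dots,B_r\}$ with all $|B_j|=m$. If $\pi\le\mathcal B$ has type $\lambda$, each $B_j$ is a union of blocks of sizes $m$ or $1$, so it is either one block or $m$ singletons. Since there are $r$ blocks of size $m$, exactly one $B_j$ is split. By Lemma 2, on $U$ the variety $X_\lambda$ is the union of the $r+1\ge2$ subspaces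
$$M_j=\{y\text{ constant on }B_i\text{ for all }i\ne j\},\qquad \dim M_j=r+m,$$
and $M_i\cap M_j=L_{\mathcal B}$ has dimension $r+1$ for $i\ne j$.

**Step 2: the depth.** We localize along $L_{\mathcal B}$ and repeat the computation for $P$. The generic point of $L_{\mathcal B}$ lies in $U$. Let $p$ be the prime of $L_{\mathcal B}$, $R=O(X_\lambda)_p$, and $k$ its residue field; then $\dim R=(r+m)-(r+1)=m-1\ge2$. Let $I\subset R$ be the ideal of $M_0$ and $J\subset R$ the ideal of $M_1\cup\dots\cup M_r$. Since $R$ is reduced and its components are the $M_j$, $I\cap J=0$. Both ideals are proper, and a prime containing $I+J$ belongs to an irreducible variety that contains $L_{\mathcal B}$ and lies in $M_0\cap(M_1\cup\dots\cup M_r)=L_{\mathcal B}$. So the maximal ideal is the only prime containing $I+J$, and $R/(I+J)$ is nonzero of finite length. Consider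
$$0\to R\to R/I\oplus R/J\to R/(I+J)\to0. \tag{4}$$
The rings $R/I$ and $R/J$ are reduced and all their components have positive dimension, so $\operatorname{Hom}_R(k,R/I\oplus R/J)=0$ by (F2). The long exact sequence gives $0\ne\operatorname{Hom}_R(k,R/(I+J))\hookrightarrow\operatorname{Ext}^1_R(k,R)$, so $\operatorname{depth}R\le1<2\le\dim R$. ∎

## 5. Three parts: why connectedness says nothing

Lemma 3 will reduce most of the theorem to partitions with three parts, so from here through Section 8 let $\lambda$ have exactly three parts. A first attempt is to run the argument of Proposition 4 again. We set up the geometry and see exactly why it cannot work.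

**Removing the diagonal direction.** Put
$$H=\Big\{\sum_i y_i=0\Big\},\quad L_\pi^0=L_\pi\cap H,\quad X_0=X_\lambda\cap H=\bigcup_\pi L_\pi^0,\quad R_0=O(X_0),\quad p_i=\sum_a y_a^i,$$
with $X_0$ taken reduced, and let $\mathfrak m\subset R_0$ be the maximal ideal of the origin. Since $L_\pi=L_\pi^0\oplus\mathbb C(1,\dots,1)$ for every $\pi$, each $L_\pi^0$ is a plane (dimension $2$), $X_\lambda=X_0\times\mathbb A^1$, and
$$O(X_\lambda)=R_0[p_1].\tag{5}$$
For each prime $p$ of $R_0$ the map $(R_0)_p\to R_0[p_1]_{(p,p_1)}$ is flat and local. So if $X_\lambda$ is $(S_2)$, then by Lemma 1 $R_0$ is $(S_2)$, and in particular $\operatorname{depth}(R_0)_{\mathfrak m}\ge2$.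

**Points of $X_0\setminus0$.** A point $x\in X_0\setminus0$ has at most three distinct coordinate values, and is not constant, since a constant vector in $H$ is $0$. So its pattern of equal coordinates has three or two blocks. If it has three, that pattern is $\pi$ itself and $L_\pi^0$ is the only component through $x$. If the pattern is $\{I,J\}$, the components through $x$ are exactly the $L_\pi^0$ with $\pi\le\{I,J\}$. Put
$$Y_{I,J}=\bigcup_{\pi\le\{I,J\}}L_\pi^0 .$$

**Lemma 5 (product structure).** Let $\{I,J\}$ have a refinement of type $\lambda$. Let $L^0_{\{I,J\}}=\mathbb Cx$ and $N=\{y\in\mathbb C^n:\sum_Iy_a=\sum_Jy_a=0\}$. Then $H=\mathbb Cx\oplus N$. If $w$ is the linear form on $H$ with $w|_N=0$, $w(x)=1$, then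
$$Y_{I,J}=\mathbb Cx\times T,\qquad T=\bigcup_{\pi\le\{I,J\}}(L_\pi^0\cap N),\qquad O(Y_{I,J})=O(T)[w],$$
and $T$ is a union of lines. If $\pi$ splits $K\in\{I,J\}$ into parts of sizes $u,v$, the line $L_\pi^0\cap N$ consists of the vectors with value $vt$ on the part of size $u$, $-ut$ on the part of size $v$, and $0$ outside $K$.

*Proof.* $N$ is a hyperplane in $H$. The vector $x\neq 0$ is constant on $I$ and on $J$ and lies in $H$, so its value on $I$ is nonzero; hence $\sum_Ix_a\ne0$ and $x\notin N$. This gives $H=\mathbb Cx\oplus N$. For $\pi\le\{I,J\}$ we have $x\in L_\pi^0$, so $L_\pi^0=\mathbb Cx\oplus(L_\pi^0\cap N)$ with second summand of dimension $1$. So $Y_{I,J}=\mathbb Cx\times T$. Polynomials on $H$ are polynomials in $w$ with coefficients polynomial on $N$, and restricting to $\mathbb Cx\times T$ gives $O(T)[w]$. Finally, $\pi$ has three blocks, so it has one of $I,J$ as a block and splits the other, $K$, in two. A vector of $L_\pi^0\cap N$ is constant with sum $0$ on the unsplit set, so it is $0$ there; on $K$ its two values $\alpha',\beta'$ satisfy $u\alpha'+v\beta'=0$. ∎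

**Where the first attempt stops.** Two facts block the argument of Proposition 4.

First, $X_\lambda$ is CM off the diagonal line. At a three-block point $x$, $R_{0,x}$ is the local ring of a plane. At a two-block point $x$, $R_{0,x}$ is the local ring of $Y_{I,J}$, since the kernel of $R_0\to O(Y_{I,J})$ is killed by a function that vanishes on all components not through $x$ but not at $x$. So it is a localization of $O(T)[w]$, where $O(T)$ is reduced of dimension $1$ and hence CM. By (5) everything off the diagonal is CM, and the only place left is the origin of $X_0$.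

Second, at the origin the sequence (4) gives nothing: the planes $L_\pi^0$ cannot be divided into two nonempty groups meeting only in $0$. Indeed, exchanging an element of a block $A$ with an element of a block $B$ turns $\pi=\{A,B,C\}$ into some $\pi'$ that still refines $\{A\cup B,C\}$, so $L_\pi^0\cap L_{\pi'}^0$ contains the line $L^0_{\{A\cup B,C\}}$. Repeated exchanges connect any two set partitions of type $\lambda$, so in any division into two groups, some plane of one group meets some plane of the other in a line.

So in degree $0$ there is no function like $(1,0)$ on $P$. We must look for functions of higher degree on the separate planes which fit together away from the origin but not at it.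

## 6. Gluing functions on planes

The next lemma turns $(S_2)$ into a statement about such functions. Let
$$S=\prod_{\pi}O(L_\pi^0)\supset R_0\qquad(\pi\text{ of type }\lambda),$$
graded by degree; the inclusion holds because $R_0$ is reduced with components $L_\pi^0$. An element $f\in S$ is a family $(f_\pi)$ of polynomials, one on each plane, with no compatibility required.

**Definition (regularity).** For $x\in X_0\setminus0$ let $S_x=S\otimes_{R_0}R_{0,x}\supset R_{0,x}$. We call $f\in S$ *regular at $x$* if its image in $S_x$ lies in $R_{0,x}$. We call $f$ *regular at $\{I,J\}$* if $(f_\pi)_{\pi\le\{I,J\}}$ is the restriction of a polynomial on $H$, that is, lies in $O(Y_{I,J})$.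

For example, every $f\in R_0$ is regular everywhere. The family with $f_\pi=1$ for one $\pi$ and $0$ for all others is not regular at $\{I,J\}$ if $\pi\le\{I,J\}$ and $\{I,J\}$ has another refinement $\pi'$ of type $\lambda$: both $L_\pi^0$ and $L_{\pi'}^0$ contain $L^0_{\{I,J\}}$, on which a polynomial would have to be both $1$ and $0$.

If $f$ is regular at all $\{I,J\}$, it is regular at every $x\in X_0\setminus0$. Indeed, the factor $O(L_\pi^0)$ becomes $0$ in $S_x$ if $x\notin L_\pi^0$, because some element of $R_0$ vanishing on $L_\pi^0$ is a unit in $R_{0,x}$. If $x$ has a three-block pattern, one factor remains and $S_x=R_{0,x}$. If $x$ has pattern $\{I,J\}$, the image of $f$ in $S_x$ depends only on the $f_\pi$ with $\pi\le\{I,J\}$ and equals the image of a polynomial.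

**Lemma 6 (gluing).** If $\operatorname{depth}(R_0)_{\mathfrak m}\ge2$, in particular if $X_\lambda$ is $(S_2)$, and $f\in S$ is regular at all $\{I,J\}$, then $f\in R_0$.

*Proof.* Let $\mathfrak a=\{r\in R_0:rf\in R_0\}$, an ideal. We must show $1\in\mathfrak a$.

**Step 1: $\mathfrak a$ lies in no maximal ideal other than $\mathfrak m$.** Let $x\in X_0\setminus0$. In $S_x$ we have $f=g/s$ with $g,s\in R_0$, $s(x)\ne0$. So $t(sf-g)=0$ in $S$ for some $t\in R_0$ with $t(x)\ne0$. Then $tsf=tg\in R_0$, so $ts\in\mathfrak a$, and $(ts)(x)\ne0$. Therefore $\mathfrak a_{\mathfrak m}$ is the unit ideal or is primary to the maximal ideal of $(R_0)_{\mathfrak m}$.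

**Step 2: $\mathfrak a\not\subset\mathfrak m$.** Here the depth enters. Suppose $\mathfrak a_{\mathfrak m}$ is not the unit ideal. By (F1) it contains a regular sequence $u,v$ of $(R_0)_{\mathfrak m}$. Both $uf$ and $vf$ lie in $(R_0)_{\mathfrak m}$, and $v(uf)=u(vf)\in u(R_0)_{\mathfrak m}$. Since $v$ is a nonzerodivisor modulo $u$, $uf=ug$ for some $g\in(R_0)_{\mathfrak m}$. Now $u$ is a nonzerodivisor of the reduced ring $(R_0)_{\mathfrak m}$, whose minimal primes are the ideals of all the $L_\pi^0$ (every $L_\pi^0$ contains $0$). So $u$ is nonzero on every $L_\pi^0$, hence is a nonzerodivisor on $S_{\mathfrak m}$, and $f=g$ in $S_{\mathfrak m}$. As in Step 1, $f\in(R_0)_{\mathfrak m}$ gives some $r\in\mathfrak a$ with $r\notin\mathfrak m$, a contradiction.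

So $\mathfrak a$ lies in no maximal ideal, $\mathfrak a=R_0$, and $f\in R_0$. ∎

To prove that $X_\lambda$ is not $(S_2)$ it is therefore enough to find $f\in S\setminus R_0$ that is regular at all $\{I,J\}$. To control $R_0$ we use symmetry. The group $S_n$ acts on $S$ by $(\sigma f)_{\sigma\pi}(\sigma y)=f_\pi(y)$; this preserves $R_0$ and is compatible with the surjection $\mathbb C[H]\to R_0$. By (F4), for $G\subset S_n$ and a character $\chi$ of $G$,
$$\mathbb C[H]_d^\chi\to(R_0)_d^\chi\ \text{ is surjective for every degree }d. \tag{6}$$

## 7. Three distinct parts: counting invariants of degree 5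

**Proposition 7.** If $\lambda=(a,b,c)$ with $a>b>c\ge1$, then $X_\lambda$ is not $(S_2)$.

We find $f$ by a dimension count: the $G$-invariants in $S_d$, minus the number of linear conditions for regularity at all $\{I,J\}$, should exceed $\dim\mathbb C[H]_d^G$. We prepare the count for an arbitrary subgroup $G\subset S_n$, then choose $G$.

**Step 1: which $\{I,J\}$ occur.** We need the list of two-block partitions at which to test regularity. If $\{I,J\}$ has a refinement of type $\lambda$, its sizes are $\{a+b,c\}$, $\{a+c,b\}$ or $\{b+c,a\}$, and these are three different multisets. For sizes $\{a+b,c\}$ or $\{a+c,b\}$, the larger set exceeds $a$ in size and cannot be a block, so the smaller set is a block and only the larger set is split. For sizes $\{b+c,a\}$ with $b+c\ne a$, the set of size $b+c$ cannot be a block, since $b+c\notin\{a,b,c\}$, so again only that set is split. If $b+c=a$, the sizes are $\{a,a\}$ and either set can be split, into $b+c$. Since the parts are distinct, the two sizes $u\ne v$ in the split set are determined in every case.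

**Step 2: the conditions at one $\{I,J\}$.** We express regularity through the line arrangement $T$ of Lemma 5. Take $u>v$ in Lemma 5, so that the coordinate $t=t_\pi$ on each line is canonical. Then $O(T)\subset\prod_{\pi\le\{I,J\}}\mathbb C[t_\pi]$ is the graded ring of restrictions of polynomials on $N$. For $f\in S_d^G$ write
$$f|_{Y_{I,J}}=\sum_{j=0}^dv_jw^{d-j},\qquad v_j\in\prod_{\pi\le\{I,J\}}\mathbb C\,t_\pi^j .$$
The group $G_{I,J}=G\cap(S_I\times S_J)$ fixes $w$ and permutes the coordinates $t_\pi$. So $v_j$ lies in the space $W_j$ of vectors in $\prod\mathbb Ct_\pi^j$ whose coefficients are constant on $G_{I,J}$-orbits of $\pi$'s; $\dim W_j$ is the number of these orbits. By Lemma 5, $f$ is regular at $\{I,J\}$ exactly when $v_j\in O(T)_j$ for all $j$. This is at most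
$$\delta_{I,J}=\sum_j\dim W_j/(W_j\cap O(T)_j)$$
linear conditions on $f$. If $f$ is $G$-invariant and regular at $\{I,J\}$, it is regular at $\{\sigma I,\sigma J\}$ for $\sigma\in G$, so the conditions need only be imposed for one $\{I,J\}$ in each $G$-orbit.

**Step 3: elements of $O(T)$.** These show that few conditions are needed. For $K\in\{I,J\}$ put $q_i=\sum_{k\in K}y_k^i$ on $N$. On a line that splits $K$,
$$q_2=(uv^2+vu^2)t^2=uv(u+v)t^2\ne0,\qquad q_3=(uv^3-vu^3)t^3=uv(v^2-u^2)t^3\ne0,\tag{7}$$
and on a line that splits the other set, $q_2=q_3=0$.

**The full symmetric group, and where it stops.** The natural choice is $G=S_n$. It permutes the $\pi$'s transitively, and the stabilizer of $\pi$ fixes each block as a set (the sizes are distinct), so it acts trivially on $L_\pi^0$. Hence $\dim S_d^{S_n}=\dim O(L_\pi^0)_d=d+1$. On the other side $\mathbb C[H]^{S_n}$ is generated by $p_2,p_3,\dots$, so its degree $5$ part is spanned by $p_5,p_2p_3$, and $\dim(R_0)_5^{S_n}\le2$ by (6).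

Suppose $a\ne b+c$. Each of the three size types is one $S_n$-orbit, only one set, say $I$, splits, and $S_I\times S_J$ permutes the splittings transitively, so $\dim W_j=1$. By (7) the products $q_2^\mu q_3^\nu$ span $W_j$ for every $j\ne1$. So there is at most one condition per type, three in all, and $6-3=3>2$. By Lemma 6, $X_\lambda$ is not $(S_2)$. This settles $(4,2,1)$, for instance.

Now suppose $a=b+c$, as for $(3,2,1)$. At the type $\{a,a\}$ there are two $S_I\times S_J$-orbits, one splitting $I$ and one splitting $J$. A permutation $\tau$ exchanging $I$ and $J$ sends $x$ to $-x$ and $w$ to $-w$, so for $S_n$-invariant $f$ the component $v_j$ is a multiple of $(1,(-1)^{d-j})t^j$, written as (coefficient on lines splitting $I$, coefficient on lines splitting $J$). For $j\ge2$ this lies in $O(T)_j$ by (7). For $j=1$ it does not, because the $S_I\times S_J$-invariant linear forms on $N$ are spanned by the restrictions of $\sum_Iy_a$ and $\sum_Jy_a$, which vanish there. For $j=0$ it lies in $O(T)_0=\mathbb C$ only if $d$ is even. So this type costs two conditions for odd $d\ge1$ and one for even $d\ge2$, with one more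 for each of the two other types. In degree $5$ we get $6-4=2$ against an upper bound of $2$: a tie, hence no contradiction. Degrees $4$ and $6$ also tie: $5-3=2$ against $p_4,p_2^2$, and $7-3=4$ against $p_6,p_4p_2,p_3^2,p_2^3$.

The remedy is to use less symmetry: fix one index, which roughly triples the left side but adds only one generator on the right. This treats all $(a,b,c)$ at once.

*Proof of Proposition 7.* Let $G=S_{n-1}$ be the stabilizer of the index $n$. Write $\pi=\{A,B,C\}$ with $|A|=a$, $|B|=b$, $|C|=c$. Steps 1–3 above apply.

**Step 4: the size of $S_5^G$ and of $(R_0)_5^G$.** These are the two numbers to compare. There are three $G$-orbits of $\pi$'s ($n\in A$, $n\in B$, $n\in C$), and stabilizers act trivially on $L_\pi^0$ as before. So $\dim S_d^G=3(d+1)$ and $\dim S_5^G=18$. The ring $\mathbb C[\mathbb C^n]^G$ is generated by $y_n$ and the power sums of $y_1,\dots,y_{n-1}$, hence by $y_n,p_1,p_2,\dots$. By (F4), and since $p_1=0$ on $H$, $\mathbb C[H]^G$ is generated by $\xi_0=y_n$ and $p_2,p_3,\dots$. So $\mathbb C[H]^G_5$ is spanned by the seven elements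
$$\xi_0^5,\quad \xi_0^3p_2,\quad \xi_0^2p_3,\quad \xi_0p_4,\quad \xi_0p_2^2,\quad p_5,\quad p_2p_3,$$
and $\dim(R_0)_5^G\le7$ by (6).

**Step 5: the conditions.** We bound $\delta_{I,J}$ in the three situations that occur. Put $\xi=y_n|_N$.

*(a) Only $I$ can be split, and $n\in J$.* Here $S_I\subset G$, so there is one orbit of $\pi$'s and $\dim W_j=1$. By (7) with $K=I$, $O(T)$ contains $1$ and all products $q_2^\mu q_3^\nu$, so $W_j\subset O(T)_j$ for $j\ne1$. Hence $\delta_{I,J}\le1$.

*(b) Only $I$ can be split, and $n\in I$.* There are two orbits, according to whether $n$ lies in the part of size $u$ or of size $v$. So $\dim W_j=2$; write elements of $W_j$ as pairs in this order, and take $K=I$. Then $\xi=(v,-u)t$. In degree $2$, $\xi^2=(v^2,u^2)t^2$ and $q_2\sim(1,1)t^2$ are independent because $u\ne v$. In degree $3$, $\xi q_2\sim(v,-u)t^3$ and $q_3\sim(1,1)t^3$ are independent because $u+v\ne0$. Multiplying by powers of $q_2$, which is a nonzero multiple of $(1,1)t^2$, gives $W_j\subset O(T)_j$ for all $j\ge2$. In degrees $0$ and $1$, $W_j\cap O(T)_j$ contains $1$, respectively $\xi\ne0$. So $\delta_{I,J}\le1+1=2$.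

*(c) $a=b+c$, $|I|=|J|=a$, and $n\in I$.* Either $I$ splits as $B\cup C$ and $J=A$, which gives two orbits as in (b), or $J$ splits as $B\cup C$ and $I=A$, which gives one orbit as in (a). So $\dim W_j=3$. The functions $\xi,q_2,q_3$ formed with $K=I$ vanish on the lines splitting $J$, and $q_2,q_3$ formed with $K=J$ vanish on the lines splitting $I$. By the computations in (b) and (a) on the two kinds of lines separately, $W_j\subset O(T)_j$ for $j\ge2$. In degrees $0$ and $1$, $W_j\cap O(T)_j$ contains $1$, respectively $\xi\ne0$. So $\delta_{I,J}\le2+2=4$.

**Step 6: the total.** We add over $G$-orbits of $\{I,J\}$. By Step 1, a type with only one splittable set has sets of different sizes, hence two $G$-orbits ($n$ in the unsplit or in the split set), as in (a) and (b), with at most $1+2=3$ conditions. If $b+c=a$, the type $\{a,a\}$ is one $G$-orbit, as in (c), with at most $4$ conditions. In all cases there are at most $3+3+4=10$ conditions.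

So the space of $f\in S_5^G$ regular at all $\{I,J\}$ has dimension at least $18-10=8$. If $X_\lambda$ were $(S_2)$, Lemma 6 would put this space inside $(R_0)_5^G$, which has dimension at most $7$. This is a contradiction. ∎

## 8. Two equal parts: a sign character and one explicit function

**Proposition 8.** If $\lambda$ has parts $a,b,b$ with $a,b\ge2$, $a\ne b$, $a\ne2b$, then $X_\lambda$ is not $(S_2)$.

Write $\pi=\{A,B_1,B_2\}$ with $|A|=a$, $|B_i|=b$, and let $\alpha,\beta_1,\beta_2$ be the values on the blocks. On $L_\pi^0$ the only linear relation is
$$a\alpha+b(\beta_1+\beta_2)=0 .\tag{8}$$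
In particular $\alpha$, $\alpha-\beta_i$ and $\beta_1-\beta_2$ are nonzero on $L_\pi^0$.

**What counting gives here.** First try the count with $G=S_n$. The stabilizer of $\pi$ acts on $L_\pi^0$ through the exchange of $\beta_1,\beta_2$, and $\alpha$, $\beta_1-\beta_2$ are coordinates, so $S^{S_n}$ is the ring of polynomials in $\alpha$ and $(\beta_1-\beta_2)^2$, and $\dim S_d^{S_n}=\lfloor d/2\rfloor+1$. At $\{I,J\}$ of sizes $2b$ and $a$, the set $J$ of size $a$ is $A$, and $I$ splits into two sets of size $b$. Exchanging these sends $t$ to $-t$, so $v_j=0$ for odd $j$, while for even $j$ the vector $v_j$ is a multiple of $q_2^{j/2}$: no condition. At sizes $a+b,b$ the larger set splits into $a\ne b$, with one orbit, and there is at most one condition ($j=1$), exactly as for one type in Section 7. So we get at least $\lfloor d/2\rfloor$ invariants regular at all $\{I,J\}$. But for $2\le d\le n$ the space $\mathbb C[H]_d^{S_n}$ has dimension equal to the number of partitions of $d$ into parts $\geq 2$, which is at least $\lfloor d/2\rfloor$: take $\{d\}$ and $\{d-i,i\}$ with $2\le i\le d/2$. So in these degrees the count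 yields nothing.

What breaks is visible in degree $1$. The family $f_\pi=\alpha$ is an element of $S_1^{S_n}$. At $\{I,J\}$ with $|I|=a+b$, $|J|=b$, where $I=A\cup B$ with $\beta$ the value on $B$, it is not regular: averaging over $S_I\times S_J$, a linear form restricting to $\alpha$ could be taken to be a multiple of $\sum_Iy_i=a\alpha+b\beta$, and $\alpha,\beta$ are coordinates on $L_\pi^0$. We lack a second linear form in $\alpha,\beta$ that is independent of the splitting. Now multiply by a product $D=\prod(x_i-y_i)$ over disjoint pairs of coordinates. It kills all $\pi$ in which some pair lies inside a block. For the surviving $\pi$, each pair inside $I$ has one member in $A$ and one in $B$, so the sum over these pairs is a multiple of $\alpha+\beta$. That is the missing form. At the same time, semi-invariance under the sign changes of the pairs forces every polynomial to be divisible by $D$, which leaves almost no room in $R_0$.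

*Proof of Proposition 8.*

**Step 1: pairs and the character.** We fix the pairs so that both the existence of survivors and the final contradiction work. Name the $n=a+2b$ coordinates $x_1,y_1,\dots,x_k,y_k$ (forming $k$ *pairs*) and $z\in Z$, $|Z|=s=n-2k$, where

* Case 1: $a<2b$, $a$ even: $s=0$, $k=n/2$;
* Case 2: $a<2b$, $a$ odd (so $a\ge3$): $s=1$, $k=(n-1)/2$;
* Case 3: $a>2b$: $k=2b-1$, $s=a-2b+2$.

Let $G\subset S_n$ be generated by the permutations of the pairs, the flips $(x_i\,y_i)$ and the permutations of $Z$. Put $D=\prod_{i=1}^k(x_i-y_i)$ and define the character $\chi$ of $G$ by $\sigma D=\chi(\sigma)D$. Call $\pi$ *admissible* if no pair lies inside a block. For non-admissible $\pi$, $D=0$ on $L_\pi^0$. For admissible $\pi$, each factor of $D$ is, up to sign, $\alpha-\beta_i$ or $\beta_1-\beta_2$, so $D$ is a product of nonzero linear forms on $L_\pi^0$ and is not identically zero there.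

For example, for $(3,2,2)$ we are in Case 2 with $k=3$ and one unpaired coordinate $z$, and one admissible $\pi$ is $A=\{z,x_1,x_2\}$, $B_1=\{y_1,x_3\}$, $B_2=\{y_2,y_3\}$.

**Step 2: admissible $\pi$ always have mixed pairs.** We need at least one pair joining $A$ with each $B$-block, and we need enough admissible $\pi$. Let $l,i,j$ be the numbers of pairs joining $B_1B_2$, $B_1A$, $B_2A$ respectively, for an admissible $\pi$.

*Case 1.* All coordinates are paired, so $l+i=l+j=b$ and $i+j=a$. Thus $i=j=a/2\ge1$ and $l=b-a/2\ge0$. Such $\pi$ exist.

*Case 2.* Let $Z=\{z\}$ and $h=(a-1)/2$, so $1\le h\le b-1$. If $z\in A$, then $l+i=l+j=b$ and $i+j=a-1$, so $i=j=h$, $l=b-h$. If $z\in B_1$, then $l+i=b-1$, $l+j=b$, $i+j=a$, so $i=h$, $j=h+1$, $l=b-1-h\ge0$; similarly for $z\in B_2$. Both kinds exist.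

*Case 3.* We have $l+i\le b$, $l+j\le b$ and $l+i+j=2b-1$. Adding the first two gives $l+(2b-1)\le2b$, so $l\le1$. If $l=1$, then $i,j\le b-1$ and $i+j=2b-2$, so $i=j=b-1$; the $B$-blocks are filled by pairs and $Z\subset A$. If $l=0$, then $i,j\le b$ and $i+j=2b-1$, so $\{i,j\}=\{b,b-1\}$; one element of $Z$ lies in the $B$-block with $b-1$ pairs and the rest of $Z$ lies in $A$. Both kinds exist: the resulting sizes of $A$ are $2b-2+s=a$ and $2b-1+s-1=a$.

In all cases $i\ge1$ and $j\ge1$ (in Case 3 because $b\ge2$): every admissible $\pi$ has at least one pair joining $A$ with $B_1$ and at least one pair joining $A$ with $B_2$.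

**Step 3: the function.** Define $f\in S$ by
$$f_\pi=D|_{L_\pi^0}\cdot\alpha\ \text{ for admissible }\pi,\qquad f_\pi=0\ \text{ otherwise.}$$
Since $A$ is the unique block of size $a$, this is well defined. Since $G$ preserves admissibility and carries the block of size $a$ of $\pi$ to that of $\sigma\pi$, $\sigma f=\chi(\sigma)f$ for $\sigma\in G$. The degree of $f$ is $k+1$.

**Step 4: $f$ is regular at every $\{I,J\}$.** This is the first half of what Lemma 6 requires. If no admissible $\pi\le\{I,J\}$ exists, then $f_\pi=0$ for all $\pi\le\{I,J\}$ and $f$ is regular there. Otherwise it is enough to find a linear form $\ell$ on $\mathbb C^n$ with $\ell|_{L_\pi^0}=\alpha$ for all admissible $\pi\le\{I,J\}$: then $f_\pi=(D\ell)|_{L_\pi^0}$ for all $\pi\le\{I,J\}$, because both sides vanish for non-admissible $\pi$. The sizes of $\{I,J\}$ are $\{2b,a\}$ or $\{a+b,b\}$, and every $\pi\le\{I,J\}$ has $I$ or $J$ as a block.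

*Sizes $|I|=2b$, $|J|=a$.* $I$ is not a block, since $2b\notin\{a,b\}$. So $J$ is a block of size $a\ne b$, that is, $J=A$. Let $\ell$ be any coordinate with index in $J$.

*Sizes $|I|=a+b$, $|J|=b$.* $I$ is not a block, since $a+b\notin\{a,b\}$. So for each $\pi\le\{I,J\}$, $J$ is a block of size $b\ne a$, and $I=A\cup B$ with $B$ the other block of size $b$. Let $r$ be the number of pairs contained in $I$. For an admissible $\pi\le\{I,J\}$ these are exactly the pairs joining $A$ and $B$, so $r\ge1$ by Step 2. On $L_\pi$, with $\beta$ the value on $B$,
$$\sum_{\text{pairs}\subset I}(x_i+y_i)=r(\alpha+\beta),\qquad\sum_I(\text{coordinates})=a\alpha+b\beta .$$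
Since $a\ne b$, we may take
$$\ell=\frac1{a-b}\Big(\sum_I(\text{coordinates})-\frac br\sum_{\text{pairs}\subset I}(x_i+y_i)\Big),$$
whose restriction is $\frac1{a-b}\big(a\alpha+b\beta-b\alpha-b\beta\big)=\alpha$. It depends only on $\{I,J\}$.

**Step 5: if $f\in R_0$, then $\alpha$ is a multiple of $\sum_Zz$.** We now use that $R_0$ has few $\chi$-semi-invariants of degree $k+1$. Suppose $X_\lambda$ is $(S_2)$. By Lemma 6, $f\in R_0$, and by (6) $f$ is the restriction of some $P\in\mathbb C[H]_{k+1}^\chi$. The flip $(x_i\,y_i)$ has $\chi=-1$ and fixes $H\cap\{x_i=y_i\}$ pointwise, so $P$ vanishes there and is divisible by $x_i-y_i$ in $\mathbb C[H]$. The forms $x_i-y_i$ are nonzero and pairwise non-proportional on $H$: a nontrivial combination $c(x_i-y_i)+c'(x_j-y_j)$ with $i\ne j$ is not a multiple of the sum of all coordinates, because its coefficients at $x_i$ and $y_i$ are opposite, those at $x_j$ and $y_j$ are opposite, and they are not all zero. (In every case $k\ge2$, so this also covers a single form.) By unique factorization $P=D\ell$ with $\ell$ a linear form on $H$, and $\ell$ is $G$-invariant because $P$ and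 $D$ both transform by $\chi$. By (F4) the $G$-invariant linear forms on $H$ are spanned by the restrictions of $\sum_i(x_i+y_i)$ and $\zeta=\sum_{z\in Z}z$, whose sum is $0$ on $H$. So $\ell=\kappa\zeta$ with $\kappa\in\mathbb C$ ($\ell=0$ if $Z=\varnothing$). For admissible $\pi$ we have $D\alpha=D\kappa\zeta$ on $L_\pi^0$ with $D\ne0$, hence
$$\alpha=\kappa\zeta\quad\text{on }L_\pi^0\text{ for every admissible }\pi .\tag{9}$$

**Step 6: contradiction.** We test (9) on the two kinds of admissible $\pi$ from Step 2.

*Case 1.* (9) says $\alpha=0$ on $L_\pi^0$, which is false.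

*Case 2.* A $\pi$ with $z\in A$ gives $\alpha=\kappa\alpha$, so $\kappa=1$. Then a $\pi$ with $z\in B_1$ gives $\alpha=\beta_1$ on $L_\pi^0$, which is false.

*Case 3.* A $\pi$ with $l=1$ has $Z\subset A$ and gives $\alpha=\kappa s\alpha$, so $\kappa=1/s$. Then a $\pi$ with $l=0$ gives $s\alpha=(s-1)\alpha+\beta_j$ for some $j$, that is, $\alpha=\beta_j$ on $L_\pi^0$, which is false. ∎

The hypotheses are used where they should be. If $a=2b$, the set $I$ of size $2b$ in Step 4 could itself be the block $A$. If $a=1$, then $h=0$ in Case 2 and a $\pi$ with $z\in A$ has no pair meeting $A$. If $b=1$ and $a\geq 3$, Case 3 with $l=0$ has $\{i,j\}=\{1,0\}$, so $r=0$ can occur. These exclusions match $(2b,b,b)$, $(b,b,1)$ and $(a,1,1)$, which are CM.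

## 9. Induction on the number of parts

*Proof of (ii)⇒(iii).* We use induction on the number $k\ge3$ of parts. Assume $X_\lambda$ is $(S_2)$.

**Step 1: $k=3$.** This starts the induction, using Propositions 7 and 8. By Proposition 7 the parts are not all distinct. If all are equal, $\lambda=(m^{(3)})$ has form (1) with $s=0$. Otherwise the parts are $a,b,b$ with $a\ne b$, and by Proposition 8, $a=1$ or $b=1$ or $a=2b$. If $a=1$, then $(b,b,1)$ with $b\ge2$ has form (1). If $b=1$, then $(a,1,1)$ has form (1) for $a\ge3$ and form (2) for $a=2$. If $a=2b$, then $\lambda$ has form (3).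

**Step 2: remove the smallest part when $k\ge4$.** This makes the induction hypothesis available. Let $c=\lambda_k$ be the smallest part and $\lambda^-=(\lambda_1,\dots,\lambda_{k-1})$. Apply Lemma 3 with blocks of sizes $n-c$ and $c$. All parts are at least $c$, so the block of size $c$ must receive a single part $c$, and the distribution is unique. Hence $X_{\lambda^-}$ is $(S_2)$. As $\lambda^-$ has $k-1\ge3$ parts, it has form (1), (2) or (3).

**Step 3: restore the part $c$.** We go through the forms of $\lambda^-$.

*$\lambda^-=(m^{(k-1)})$.* If $c=m$, or if $c=1<m$, then $\lambda$ has form (1). Suppose $1<c<m$. Apply Lemma 3 with blocks of sizes $2m+c,m,\dots,m$ ($k-3$ times $m$). A sub-multiset of $\{m^{(k-1)},c\}$ with sum $m$ cannot contain $c$, since $0<m-c<m$ is not a sum of parts equal to $m$; so it is $\{m\}$. The distribution is unique and $X_{(m,m,c)}$ is $(S_2)$. This contradicts Proposition 8 with parts $a=c$ and $b=m$: here $a\ge2$ and $a<b$, so $a\ne b$ and $a\ne2b$.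

*$\lambda^-=(m^{(r)},1^{(s)})$ with $m>s\ge1$, $r\ge1$.* Then $c=1$ and $\lambda=(m^{(r)},1^{(s+1)})$. If $m>s+1$, this is form (1). Otherwise $m=s+1\ge2$. If $m=2$, this is form (2). If $m\ge3$, then $\lambda=(m^{(r)},1^{(m)})$, which contradicts Proposition 4.

*$\lambda^-=(2^{(r)},1^{(s)})$ with $r,s\ge1$.* Then $c=1$ and $\lambda$ has form (2). (For $s=0$ this is the first item.)

*$\lambda^-=(2m,m^{(s)})$, where $s=k-2\ge2$.* If $c=m$, then $\lambda$ has form (3). If $c<m$, apply Lemma 3 with blocks of sizes $3m+c,m,\dots,m$ ($s-1$ times $m$). The only sub-multiset of $\{2m,m^{(s)},c\}$ with sum $m$ is $\{m\}$: the part $2m$ is too large, and $c$ is excluded as before. The distribution is unique and $X_{(2m,m,c)}$ is $(S_2)$. As $2m>m>c\ge1$, this contradicts Proposition 7.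

So $\lambda$ has form (1), (2) or (3). This proves the Theorem; in particular the conjecture is true. ∎

## 10. Exact depths and other base fields

**Corollary 9.** For every $\lambda$, $X_\lambda$ is CM if and only if it is $(S_2)$. If $\lambda$ has at least three parts and is not of form (1)–(3), some localization of $O(X_\lambda)$ of dimension at least $2$ has depth exactly $1$.

*Proof.* For at most two parts $X_\lambda$ is CM, as recalled in Section 2; for at least three parts the equivalence is the Theorem. If $(S_2)$ fails, there is a prime $p$ with $\operatorname{depth}O(X_\lambda)_p<\min(2,\dim O(X_\lambda)_p)$. The dimension is positive, so by (F2) the depth is at least $1$. Hence the depth is $1$ and the dimension is at least $2$. ∎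

**Corollary 10.** If $\lambda$ has three parts and is not of form (1)–(3), then $\operatorname{depth}O(X_\lambda)=2$ with respect to the irrelevant ideal, while $\dim O(X_\lambda)=3$.

*Proof.* By Step 1 of Section 9, Proposition 7 or 8 applies. Their proofs use $(S_2)$ only through Lemma 6, that is, only through $\operatorname{depth}(R_0)_{\mathfrak m}\ge2$. So in fact they show $\operatorname{depth}(R_0)_{\mathfrak m}\le1$. Equality holds by (F2), since $R_0$ is reduced and equidimensional of dimension $2$. By (5), $p_1$ is a nonzerodivisor of $O(X_\lambda)=R_0[p_1]$ with quotient $R_0$, so the depth of $O(X_\lambda)$ is $1+1=2$. ∎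

**Corollary 11.** The classification in the Theorem holds over every field $K$ of characteristic $0$.

*Proof.* The $L_\pi$ are defined over $\mathbb Q$, and finite intersections of ideals commute with flat base change. So $O(X_{\lambda,K})=O(X_{\lambda,\mathbb Q})\otimes_{\mathbb Q}K$. The map $O(X_{\lambda,\mathbb Q})\to O(X_{\lambda,K})$ is faithfully flat with fibres $\kappa(p)\otimes_{\mathbb Q}K$. These are regular: $\kappa(p)$ is a finitely generated field extension of $\mathbb Q$ in characteristic $0$, hence a localization of a smooth $\mathbb Q$-algebra, so $\kappa(p)\otimes_{\mathbb Q}K$ is a localization of a smooth $K$-algebra.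

Let $A_p\to B_q$ be one of the resulting flat local maps, with regular fibre ring $F$ of dimension $e$. By (F3), $\dim B_q=\dim A_p+e$ and $\operatorname{depth}B_q=\operatorname{depth}A_p+e$. So $A_p$ is CM if and only if $B_q$ is. If $\operatorname{depth}A_p\ge\min(2,\dim A_p)$, then $\operatorname{depth}B_q\ge\min(2,\dim A_p)+e\ge\min(2,\dim B_q)$, so $(S_2)$ passes from $\mathbb Q$ to $K$; it passes back by Lemma 1, since every prime of the source has a prime over it. Thus CM and $(S_2)$ hold over $K$ if and only if they hold over $\mathbb Q$, hence if and only if they hold over $\mathbb C$. ∎
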